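\title{Relative Brauer relations of $(G,C_p)$ for finite $p$-groups}

\begin{abstract}
Let $G$ be a finite $p$-group. A relative Brauer $(G,C_p)$-relation is a virtual $(G\times C_p)$-set, free over $C_p$, whose rational permutation representation vanishes. We prove the conjecture that every such relation is an integral combination of relative relations induced and inflated from sub-quotients of $G\times C_p$ isomorphic to $C_p^3$, to the product of $C_p$ with the Heisenberg group of order $p^3$, or to $D_{2^n}\times C_2$ with $n\ge 4$. The sub-quotients may be taken of the form $(A/N)\times C_p$ with $A/N$ a sub-quotient of $G$. We give explicit generators and show that no group in the list can be omitted. The main step is a presentation of the group of virtual characters of $G$ spanned by the characters induced from homomorphisms $A\to C_p$, $A\le G$.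
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Brauer relations}
Let $\Gamma$ be a finite group. Its \emph{Burnside ring} $B(\Gamma)$ is the Grothendieck ring of finite $\Gamma$-sets; as an abelian group it is free on the classes $[\Gamma/L]$, one for each conjugacy class of subgroups $L\le\Gamma$. Sending a $\Gamma$-set $X$ to its permutation module $\mathbb Q[X]$ defines a ring homomorphism $f_\Gamma\colon B(\Gamma)\to R_{\mathbb Q}(\Gamma)$ to the rational representation ring. Its kernel $K(\Gamma)$ is the module of \emph{Brauer relations} of $\Gamma$. A rational representation is determined by its character, and the character of $\mathbb Q[X]$ at $g$ is the number of fixed points of $g$ on $X$. Thus $[X]-[Y]$ is a relation exactly when every element of $\Gamma$ has as many fixed points on $X$ as on $Y$, and $K(\Gamma)$ measures how much of a $\Gamma$-set is invisible to the cyclic subgroups of $\Gamma$.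

A cyclic group $\Gamma$ has no nonzero relation: if $\sum n_L[\Gamma/L]$ is a relation and $L$ is maximal among the subgroups with $n_L\neq0$, then counting fixed points of a generator of $L$ gives $n_L|\Gamma:L|=0$. Now fix a prime $p$ and let $C_p$ be the cyclic group of order $p$. The group $P=C_p\times C_p=C_p^2$ does have a relation,
\begin{equation}\label{eq:theta1}
\Theta_P=[P/1]-\sum_{|C|=p}[P/C]+p\,[P/P],
\end{equation}
where $C$ runs over the $p+1$ subgroups of order $p$: the fixed point count is $p^2-(p+1)p+p=0$ at the identity and $0-p+p=0$ at $g\ne1$, since only $C=\langle g\rangle$ contributes to the middle sum.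

Relations of small groups produce relations of large ones. A \emph{sub-quotient} of $\Gamma$ is a group $P=T/N$ with $N\trianglelefteq T\le\Gamma$. Inflation $\operatorname{Inf}^T_P\colon B(P)\to B(T)$ regards a $P$-set as a $T$-set through $T\to P$, and induction $\operatorname{Ind}^\Gamma_T\colon B(T)\to B(\Gamma)$ sends $X$ to $\Gamma\times_TX$. The composite sends $[P/(L/N)]$ to $[\Gamma/L]$ for $N\le L\le T$. Both maps are compatible with inflation and induction of representations, so they carry relations to relations. For $p$-groups, a short list of sub-quotients accounts for all relations. Let $\mathrm{Heis}_p$ be the Heisenberg group of upper unitriangular $3\times3$ matrices over $\mathbb F_p$, of order $p^3$, and let $D_{2^n}$ be the dihedral group of order $2^n$.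

\begin{theorem}[Bouc--Tornehave]\label{thm:BT}
Let $G$ be a finite $p$-group. Then $K(G)$ is spanned by the elements $\operatorname{Ind}^G_T\operatorname{Inf}^T_P(\Theta_P)$, where $P=T/N$ is a sub-quotient of $G$ and $\Theta_P\in K(P)$ is one of the following relations:
\begin{enumerate}
\item[(1)] $P\cong C_p^2$ and $\Theta_P$ is given by \eqref{eq:theta1};
\item[(2)] $P\cong\mathrm{Heis}_p$, or $p=2$ and $P\cong D_{2^n}$ with $n\ge4$, and
\[\Theta_P=[P/I]-[P/IZ]-[P/J]+[P/JZ],\]
where $Z$ is the center of $P$ and $I,J$ are non-conjugate subgroups of order $p$ that meet $Z$ trivially.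
\end{enumerate}
\end{theorem}

We write $\mathcal Q$ for the class of groups that occur here: the groups isomorphic to $C_p^2$, to $\mathrm{Heis}_p$, or, if $p=2$, to $D_{2^n}$ with $n\ge4$. Non-isomorphic members of $\mathcal Q$ have different orders.

\subsection*{Relative relations and the conjecture}
Let $G$ and $H$ be finite groups. A $(G,H)$-biset is a set with commuting left $G$- and right $H$-actions, that is, a $(G\times H)$-set through $(g,h)x=gxh^{-1}$. Let $B(G,H)\subseteq B(G\times H)$ be the subgroup spanned by the finite bisets on which $H$ acts freely. Their permutation modules are free over $\mathbb QH$, so $f_{G\times H}$ maps $B(G,H)$ to the subgroup $R_{\mathbb Q}(G,H)$ of $R_{\mathbb Q}(G\times H)$ spanned by such modules. The kernel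
\[K(G,H)=K(G\times H)\cap B(G,H)\]
is the module of \emph{relative Brauer relations}, or $(G,H)$-relations. For $H=1$ it is $K(G)$, so $H=C_p$ is the first new case for a $p$-group $G$.

Freeness is a real restriction. For $G=H=C_p$, Theorem~\ref{thm:BT} gives $K(G\times H)=\mathbb Z\Theta_{G\times H}$, and \eqref{eq:theta1} contains a one-point set, which is not free; hence $K(C_p,C_p)=0$. Theorem~\ref{thm:BT} does apply to $G\times C_p$, but it writes a relative relation as a combination of terms that need not be free, and the non-free parts cancel only in the sum. Section~\ref{sec:example} shows that this cannot be avoided: already for $G=C_p^2$ the free terms of Theorem~\ref{thm:BT} do not span $K(G,C_p)$. On the other hand, $X\mapsto X\times C_p$ turns relations of $G$ into $(G,C_p)$-relations, and it turns a relation that comes from a sub-quotient $Q\in\mathcal Q$ of $G$ into one that comes from the sub-quotient $Q\times C_p$ of $G\times C_p$. So one is led to guess that the groups $Q\times C_p$ with $Q\in\mathcal Q$ play the role of $\mathcal Q$ in the relative setting.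 This is the problem posed in \cite{Anton}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $G$ be a finite $p$-group. Every $(G,C_p)$-relation is a $\mathbb Z$-linear combination of $(G,C_p)$-relations of the form $\operatorname{Ind}^{G\times C_p}_T\operatorname{Inf}^T_P(\Theta')$, where $P=T/N$ is a sub-quotient of $G\times C_p$, $\Theta'\in K(P)$, and $P$ is isomorphic to $C_p^3$, to $\mathrm{Heis}_p\times C_p$, or, if $p=2$, to $D_{2^n}\times C_2$ with $n\ge4$.}
\medskip

The point is that each term must itself lie in $K(G,C_p)$.

\subsection*{Results}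
The conjecture is true, in a form in which the freeness of each term is automatic.

\begin{theorem}\label{thm:main}
Let $G$ be a finite $p$-group. Then
\[K(G,C_p)=\sum\operatorname{Ind}^{G\times C_p}_{A\times C_p}\operatorname{Inf}^{A\times C_p}_{(A/N)\times C_p}K(A/N,C_p),\]
where the sum runs over all $N\trianglelefteq A\le G$ with $A/N\in\mathcal Q$, and $(A/N)\times C_p=(A\times C_p)/(N\times1)$.
\end{theorem}

Each summand consists of $(G,C_p)$-relations (see Section~\ref{sec:setup}) that come from relations of $P=(A/N)\times C_p$, and these $P$ are the groups of the Conjecture. So Theorem~\ref{thm:main} implies the Conjecture. Theorem~\ref{thm:generators} sharpens it to an explicit list of generators. The list of groups is minimal, even if the terms are allowed to be non-free.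

\begin{theorem}\label{thm:sharp}
Let $G\in\mathcal Q$ and $\Gamma=G\times C_p$. Then $K(G,C_p)$ is not contained in the span of the elements $\operatorname{Ind}^\Gamma_T\operatorname{Inf}^T_P(\Theta')$, where $P=T/N$ runs over the sub-quotients of $\Gamma$ isomorphic to $Q\times C_p$ for some $Q\in\mathcal Q$ with $Q\not\cong G$, and $\Theta'\in K(P)$ is arbitrary.
\end{theorem}

Thus $G=C_p^2$ needs $P\cong C_p^3$, $G=\mathrm{Heis}_p$ needs $P\cong\mathrm{Heis}_p\times C_p$, and $G=D_{2^n}$ with $n\ge4$ needs $P\cong D_{2^n}\times C_2$ for the same $n$.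

The proof of Theorem~\ref{thm:main} has three steps. Transitive free bisets correspond to pairs $(A,\varphi)$ with $A\le G$ and $\varphi\colon A\to C_p$, and $K(G,C_p)$ splits as a copy of $K(G)$, handled by Theorem~\ref{thm:BT}, plus a complement $K_0(G)$ (Section~\ref{sec:setup}). Next we find all linear relations among the characters $\operatorname{Ind}_A^G\varphi$ (Theorem~\ref{thm:kerpi}). Finally we correct these character relations so that they become elements of $K_0(G)$ (Section~\ref{sec:lift}). Theorem~\ref{thm:sharp} is proved in Section~\ref{sec:sharp}.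

\section{Free bisets and induced characters}\label{sec:setup}

From now on $G$ is a finite $p$-group, $H=C_p$ and $\Gamma=G\times H$.

\subsection*{Standard facts}
We use the following properties of a finite $p$-group $G$.
\begin{enumerate}
\item[(P1)] A proper subgroup is properly contained in its normalizer. Hence subgroups of index $p$ are normal, and any $B\le A\le G$ are joined by a chain $B=B_0<B_1<\dots<B_k=A$ with all indices equal to $p$.
\item[(P2)] A nontrivial normal subgroup $W$ meets $Z(G)$ nontrivially, and it contains a normal subgroup of $G$ of each order dividing $|W|$.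
\item[(P3)] If $B_1\ne B_2$ have index $p$ in $A$, then $A/(B_1\cap B_2)\cong C_p^2$, because this group embeds in $A/B_1\times A/B_2$ and has order greater than $p$.
\end{enumerate}
We identify $R_{\mathbb C}(G)$ with the group of virtual complex characters, which is free on the irreducible characters. Inflation of characters is injective. For a class function $f$ on $A\le G$,
\begin{equation}\label{eq:ind}
(\operatorname{Ind}_A^Gf)(g)=\frac1{|A|}\sum_{x\in G,\ x^{-1}gx\in A}f(x^{-1}gx).
\end{equation}
If $B\trianglelefteq A$ with $A/B$ abelian and $\psi$ is a character of $A$, then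
\begin{equation}\label{eq:proj}
\operatorname{Ind}_B^A(\psi|_B)=\psi\cdot\operatorname{Ind}_B^A1=\sum_{\chi}\psi\chi ,
\end{equation}
where $\chi$ runs over the linear characters of $A/B$. Commutators are $[x,y]=xyx^{-1}y^{-1}$.

\subsection*{Pairs $(A,\varphi)$}
A $\Gamma$-set is $H$-free if and only if each stabilizer $L$ satisfies $L\cap H=1$. Such an $L$ projects isomorphically onto a subgroup $A\le G$, so it is the graph $L_{A,\varphi}=\{(a,\varphi(a)):a\in A\}$ of a homomorphism $\varphi\colon A\to H$. Put
\[[A,\varphi]=[A,\varphi]_G=[\Gamma/L_{A,\varphi}].\]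
Since $H$ is central in $\Gamma$, conjugation by $(g,h)$ takes $L_{A,\varphi}$ to the graph of $a\mapsto\varphi(g^{-1}ag)$ on $gAg^{-1}$. Hence $B(G,H)$ is free on the classes $[A,\varphi]$, with $(A,\varphi)$ taken up to $G$-conjugacy.

Fix a faithful character $\theta_0\colon H\to\mathbb C^\times$, and regard $\varphi\in\operatorname{Hom}(A,H)$ also as the linear character $\theta_0\circ\varphi$ of $A$. If $A/B$ is elementary abelian, this identifies $\operatorname{Hom}(A/B,H)$ with the set of all linear characters of $A/B$; we view its elements as homomorphisms $A\to H$ trivial on $B$. Define additive maps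
\begin{align*}
\pi=\pi_G&\colon B(G,H)\to R_{\mathbb C}(G), & [A,\varphi]&\mapsto\operatorname{Ind}_A^G\varphi,\\
\varepsilon&\colon B(G,H)\to B(G), & [A,\varphi]&\mapsto[G/A],\\
j&\colon B(G)\to B(G,H), & [G/A]&\mapsto[A,1].
\end{align*}
In terms of sets, $\varepsilon$ is $X\mapsto X/H$ and $j$ is $X\mapsto X\times H$. We have $\varepsilon j=\mathrm{id}$. Put
\[F(G)=\ker\varepsilon,\qquad K_0(G)=\ker\pi\cap\ker\varepsilon,\qquad d_{A,\varphi}=[A,\varphi]-[A,1].\]
Then $d_{A,1}=0$ and $\pi(d_{A,\varphi})=\operatorname{Ind}_A^G(\varphi-1)$. If $x=\sum n_{A,\varphi}[A,\varphi]$, then $x-j\varepsilon(x)=\sum n_{A,\varphi}d_{A,\varphi}$, so the elements $d_{A,\varphi}$ span $F(G)$.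

\begin{lemma}\label{lem:split}
An element $x\in B(G,H)$ lies in $K(G,H)$ if and only if $\pi(x)=0$ and $\varepsilon(x)\in K(G)$. Moreover $K(G,H)=j(K(G))\oplus K_0(G)$.
\end{lemma}

\begin{proof}
The subgroup $L_{A,\varphi}$ is the kernel of the surjection $A\times H\to H$, $(a,h)\mapsto h\varphi(a)^{-1}$. By \eqref{eq:proj}, $\operatorname{Ind}_{L_{A,\varphi}}^{A\times H}1$ is the sum of the characters $(a,h)\mapsto\theta(\varphi(a))^{-1}\theta(h)$ over all linear characters $\theta$ of $H$. Inducing to $\Gamma$ gives the permutation character of $[A,\varphi]$: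
\[\operatorname{Ind}_{L_{A,\varphi}}^{\Gamma}1=\sum_{\theta}\operatorname{Ind}_A^G(\theta^{-1}\circ\varphi)\otimes\theta .\]
The $\theta$ are linearly independent, so $x=\sum n_{A,\varphi}[A,\varphi]$ is a relation if and only if $s_\theta=\sum n_{A,\varphi}\operatorname{Ind}_A^G(\theta\circ\varphi)$ vanishes for every $\theta$. Here $s_1$ is the permutation character of $\varepsilon(x)$, and $s_{\theta_0}=\pi(x)$. Every other $\theta$ is $\theta_0^k$ with $p\nmid k$, and by \eqref{eq:ind} the values of $s_{\theta}$ arise from those of $s_{\theta_0}$ by the automorphism $\zeta\mapsto\zeta^k$ of the field of $p$-th roots of unity. This proves the first claim.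

For $y\in K(G)$, the character $\pi(j(y))$ is the permutation character of $y$, which is $0$, and $\varepsilon j(y)=y$; so $j(y)\in K(G,H)$. Also $K_0(G)\subseteq K(G,H)$. If $x\in K(G,H)$, then $\varepsilon(x)\in K(G)$, and $x-j\varepsilon(x)$ is killed by $\pi$ and by $\varepsilon$. The sum is direct because $\varepsilon j=\mathrm{id}$.
\end{proof}

That $H$ has prime order is what reduces the problem to the two maps $\pi$ and $\varepsilon$: for $H$ cyclic of order $p^2$ the nontrivial characters of $H$ fall into two Galois orbits.

\subsection*{Transfer from sub-quotients of $G$}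
For $N\trianglelefteq A\le G$ and $Q=A/N$ define
\[t_{A,N}\colon B(Q,H)\to B(G,H),\qquad[C/N,\psi]_Q\mapsto[C,\tilde\psi]_G,\]
where $\tilde\psi$ is the composite $C\to C/N\to H$. The preimage of $L_{C/N,\psi}$ in $A\times H$ is $L_{C,\tilde\psi}$, so $t_{A,N}$ is the restriction of $\operatorname{Ind}^\Gamma_{A\times H}\operatorname{Inf}^{A\times H}_{Q\times H}$ to $B(Q,H)$. In particular this map preserves freeness, and $t_{A,N}(K(Q,H))\subseteq K(G,H)$. On basis elements one reads off
\[\pi_G\,t_{A,N}=\operatorname{Ind}_A^G\operatorname{Inf}_Q^A\pi_Q,\qquad \varepsilon\,t_{A,N}=\operatorname{Ind}_A^G\operatorname{Inf}_Q^A\varepsilon,\qquad t_{A,N}\,j=j\operatorname{Ind}_A^G\operatorname{Inf}_Q^A ,\]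
and $t_{A,N}(d_{C/N,\psi})=d_{C,\tilde\psi}$. So $t_{A,N}$ maps $K_0(Q)$ into $K_0(G)$. Transfer is transitive: if $N\le N'\trianglelefteq A'\le A$, then $t_{A,N}\circ t_{A'/N,N'/N}=t_{A',N'}$.

By Lemma~\ref{lem:split} and Theorem~\ref{thm:BT}, the summand $j(K(G))$ is spanned by the elements $t_{A,N}(j\Theta_{A/N})$ with $A/N\in\mathcal Q$. The work lies in $K_0(G)$.

\subsection*{Heisenberg and dihedral groups}
The center $Z$ of $Q=\mathrm{Heis}_p$ consists of the matrices $1+cE_{13}$; it has order $p$ and equals $[Q,Q]$.

\begin{lemma}\label{lem:heis}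
\begin{enumerate}
\item[(a)] Let $Q=\mathrm{Heis}_p$ and $m\in Q\setminus Z$. Then $g\mapsto[g,m]$ is a homomorphism of $Q$ onto $Z$ with kernel $C_Q(m)$ of order $p^2$, and the conjugacy class of $m$ is $mZ$. Every abelian subgroup of order $p^2$ contains $Z$.
\item[(b)] A group of order $p^3$ generated by elements $x,y$ such that $x^p=y^p=[x,y]^p=1$ and $[x,y]$ is central is isomorphic to $\mathrm{Heis}_p$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since commutators are central, $[gg',m]=g[g',m]mg^{-1}m^{-1}=[g',m][g,m]$. The homomorphism is nontrivial because $m\notin Z$, hence onto, and $gmg^{-1}=[g,m]m$. If an abelian $M$ of order $p^2$ did not contain $Z$, then $Q=MZ$ would be abelian.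

(b) In the group $\widetilde Q$ presented by these generators and relations, every element has the form $x^ay^b[x,y]^c$ with $0\le a,b,c<p$, so $|\widetilde Q|\le p^3$. The matrices $x=1+E_{12}$ and $y=1+E_{23}$ have $[x,y]=1+E_{13}$, satisfy the relations and generate $\mathrm{Heis}_p$. So $\widetilde Q\cong\mathrm{Heis}_p$, and $\widetilde Q$ maps onto the given group, which has the same order.
\end{proof}

For $n\ge3$ write $D_{2^n}=\langle r,s\mid r^{2^{n-1}}=s^2=1,\ srs^{-1}=r^{-1}\rangle$, $z=r^{2^{n-2}}$ and $w=r^{2^{n-3}}$, so that $w^2=z$ generates the center $Z$. The elements $u\notin\langle r\rangle$ are the noncentral involutions; we call them \emph{reflections}. A reflection $u$ inverts $r$, so $r^kur^{-k}=r^{2k}u$. Hence the class of $u$ is $\langle r^2\rangle u$, there are two classes of reflections, the centralizer of $u$ is $\langle u,z\rangle$, and $wuw^{-1}=w^{-1}uw=zu$. In $D_8$ the reflections $s$ and $rs$ have commutator $z$, so $D_8\cong\mathrm{Heis}_2$ by Lemma~\ref{lem:heis}(b).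

\section{The group $C_p^2$}\label{sec:example}

Let $Q=C_p^2$. We compute $K(Q,H)$ by hand; the computation contains the mechanism of the general proof. The basis of $B(Q,H)$ consists of $[1,1]$, the $[C,\sigma]$ with $|C|=p$, and the $[Q,\psi]$. A basis of $F(Q)$ consists of the $d_{C,\sigma}$ with $\sigma\ne1$ and the $d_{Q,\psi}$ with $\psi\neq1$.

Fix $C$ of order $p$ and $\psi\in\operatorname{Hom}(Q,H)$. By \eqref{eq:proj}, the element $[C,\psi|_C]-\sum_\mu[Q,\psi\mu]$, with $\mu$ running over $\operatorname{Hom}(Q/C,H)$, lies in $\ker\pi$. It is not in $K_0(Q)$: its image under $\varepsilon$ is $[Q/C]-p[Q/Q]$. But this image does not depend on $\psi$, so we subtract the same element for $\psi=1$. For $\psi|_C\ne1$ this gives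
\begin{equation}\label{eq:alpha}
\alpha=[C,\psi|_C]-[C,1]-\sum_{\mu}\bigl([Q,\psi\mu]-[Q,\mu]\bigr)=d_{C,\psi|_C}-\sum_\mu d_{Q,\psi\mu}+\sum_\mu d_{Q,\mu}\ \in K_0(Q).
\end{equation}
The $\psi\mu$ are the extensions of $\sigma=\psi|_C$ to $Q$, so $\alpha=\alpha_{C,\sigma}$ depends only on $(C,\sigma)$, and every $\sigma\neq1$ occurs because $C$ is a direct factor of $Q$.

The $(p+1)(p-1)$ elements $\alpha_{C,\sigma}$ form a basis of $K_0(Q)$. They are independent, since $d_{C,\sigma}$ occurs only in $\alpha_{C,\sigma}$. Given $x\in K_0(Q)$, subtract multiples of the $\alpha_{C,\sigma}$ to remove all $d_{C,\sigma}$. What remains is $\sum_{\psi\ne1}m_\psi d_{Q,\psi}$ with $\sum m_\psi(\psi-1)=0$, and all $m_\psi$ vanish because distinct linear characters are independent. Since $K(Q)=\mathbb Z\Theta_Q$ by Theorem~\ref{thm:BT}, the group $K(Q,H)$ has the basis $j\Theta_Q$, $\alpha_{C,\sigma}$.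

This example explains why the Conjecture asks for $C_p^3$ and not $C_p^2$. A term $\operatorname{Ind}_T^\Gamma\operatorname{Inf}_P^T\Theta_P$ of Theorem~\ref{thm:BT} for $\Gamma=Q\times H$ has $P\cong C_p^2$ and contains $p[\Gamma/T]$. It is free only if $T\cap H=1$, which forces $T=L_{Q,\psi}$ for some $\psi$ and $N=1$; the term is then $[1,1]-\sum_C[C,\psi|_C]+p[Q,\psi]$. In any combination of such terms the coefficient of each $[Q,\psi]$ is divisible by $p$, whereas in \eqref{eq:alpha} the coefficient of $[Q,\psi]$ is $-1$.

The method was to push pairs up to larger subgroups, using known relations, until $\pi$ is injective on what is left. For a general $G$ two difficulties arise. First, $\varphi\colon B\to H$ may not extend to a larger subgroup, and different pairs that cannot be pushed further may induce the same character; Clifford theory will locate these coincidences. Second, Clifford theory sorts pairs $(A,\varphi)$ by the restriction of $\varphi$ to a normal subgroup, and it separates the two terms of $d_{A,\varphi}=[A,\varphi]-[A,1]$. So it cannot be run inside $F(G)$.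 We therefore determine $\ker\pi$ in all of $B(G,H)$ first, and intersect with $F(G)$ afterwards.

\section{Relations among the characters $\operatorname{Ind}_A^G\varphi$}\label{sec:kerpi}

Let $\operatorname{Rel}(G)\subseteq B(G,H)$ be the subgroup generated by the following elements.
\begin{enumerate}
\item[(I)] $[B,\psi|_B]-\sum_{\chi\in\operatorname{Hom}(A/B,H)}[A,\psi\chi]$, where $B<A\le G$, $|A:B|=p$ and $\psi\in\operatorname{Hom}(A,H)$.
\item[(II)] $t_{A,N}\bigl([M,\varphi]-[M',\varphi']\bigr)$, where $Q=A/N\cong\mathrm{Heis}_p$, the subgroups $M\neq M'$ of $Q$ are isomorphic to $C_p^2$, and $\varphi,\varphi'$ have the same nontrivial restriction to $Z(Q)$.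
\item[(III)] For $p=2$: $t_{A,N}\bigl([IZ,\varphi]-[JZ,\varphi']\bigr)$, where $Q=A/N\cong D_{2^n}$ with $n\ge4$, $Z=Z(Q)$, $I$ and $J$ are non-conjugate noncentral subgroups of $Q$ of order $2$, $\ker\varphi=I$ and $\ker\varphi'=J$.
\end{enumerate}
In (II), $Z(Q)\le M\cap M'$ by Lemma~\ref{lem:heis}(a).

\begin{theorem}\label{thm:kerpi}
For every finite $p$-group $G$ we have $\ker\pi_G=\operatorname{Rel}(G)$.
\end{theorem}

Each map $t_{A,N}$ sends generators of $\operatorname{Rel}(A/N)$ to generators of $\operatorname{Rel}(G)$ of the same type; for (II) and (III) this is transitivity of transfer. We write $\equiv$ for congruence modulo $\operatorname{Rel}(G)$. Type (I) is used in the following form: \emph{if $|A:B|=p$ and $\varphi\in\operatorname{Hom}(B,H)$ extends to $A$, then $[B,\varphi]$ is congruent to the sum of the $[A,\psi]$ over the $p$ extensions $\psi$.} A special case occurs twice below.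
\begin{equation}\label{eq:central}
\begin{minipage}{0.86\textwidth}
If $Z_1\le Z(G)$ has order $p$ and $Z_1\not\le B$, then $BZ_1=B\times Z_1$, so $[B,\varphi]$ is congruent to a sum of elements $[BZ_1,\psi]$.
\end{minipage}
\end{equation}

\begin{lemma}\label{lem:incl}
$\operatorname{Rel}(G)\subseteq\ker\pi_G$.
\end{lemma}

\begin{proof}
Type (I) is \eqref{eq:proj} induced from $A$ to $G$. For (II) and (III) it suffices to work in $Q$. In both cases we show that the induced character is $0$ off $Z=Z(Q)$; on $Z$ it is the index times $\lambda=\varphi|_Z=\varphi'|_Z$ by \eqref{eq:ind}. The result is then the same for the two pairs.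

(II) The character $\operatorname{Ind}_M^Q\varphi$ vanishes off the normal subgroup $M$. For $m\in M\setminus Z$, Lemma~\ref{lem:heis}(a) shows that $x^{-1}mx$ runs through $mZ$, taking each value $p^2$ times, so \eqref{eq:ind} gives $\varphi(m)\sum_{y\in Z}\lambda(y)=0$.

(III) Let $I=\langle u\rangle$ and $V=IZ=\{1,z,u,uz\}$. Then $\varphi(u)=1$ and $\varphi(z)=\varphi(uz)=-1$; in particular $\lambda$ is the nontrivial character of $Z$, for $\varphi'$ as well. Let $g\notin Z$. In \eqref{eq:ind}, $x^{-1}gx\in V$ means $x^{-1}gx\in\{u,uz\}$, and $x\mapsto xw$ permutes the set of such $x$ and interchanges the two values. So the sum is $0$.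
\end{proof}

\begin{example}\label{ex:D8}
Type (I) does not suffice. Let $G=D_8$, $I=\langle s\rangle$, $V=\langle s,z\rangle$, $V'=\langle rs,z\rangle$, and let $\lambda\neq1$ on $Z$. The two extensions of $\lambda$ to $V$ have kernels $\langle s\rangle$ and $\langle sz\rangle$ and are conjugate; call one of them $\varphi$, and define $\varphi'$ on $V'$ in the same way. Type (I) gives $2[V,\varphi]\equiv[Z,\lambda]\equiv2[V',\varphi']$, that is, twice the type (II) element $[V,\varphi]-[V',\varphi']$. It does not give the element itself. Let $\nu\colon B(G,H)\to\mathbb Z/2$ be $1$ on $[V,\varphi]$ and on the two elements $[I,\sigma]$, and $0$ on the other basis elements. Up to conjugacy, the pairs $B<A$ involving $I$ or $V$ are $1<I$, $I<V$, $Z<V$ and $V<G$. The corresponding type (I) elements have $\nu$-values $0-1-1$; $1-1$, since exactly one of the two characters $\psi\chi$ of $V$ is nontrivial on $z$; $0$ or $-2$; and $0$, since $\psi(z)=1$ for $z\in[G,G]$. So $\nu$ kills type (I), while $\nu([V,\varphi]-[V',\varphi'])=1$.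
\end{example}

It remains to prove $\ker\pi_G\subseteq\operatorname{Rel}(G)$. We argue by induction on $|G|$. For $G=1$ the map $\pi$ is injective. So let $G\ne1$, and assume the theorem for all $p$-groups of smaller order.

\subsection*{Clifford reduction}
Let $E\trianglelefteq G$ be abelian. An irreducible character of $G$ \emph{lies over} a linear character $\lambda$ of $E$ if $\lambda$ occurs in its restriction to $E$. Clifford's theorem says that the $\lambda$ under a given irreducible character form a single $G$-orbit, and that, with $S$ the stabilizer of $\lambda$ in $G$, induction $\operatorname{Ind}_S^G$ is a bijection from the irreducible characters of $S$ over $\lambda$ to those of $G$ over $\lambda$.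

\begin{lemma}\label{lem:clifford}
Let $E\trianglelefteq G$ be elementary abelian, and let $x\in\ker\pi_G$ be a combination of elements $[A,\varphi]$ with $A\supseteq E$. For a $G$-orbit $\mathcal O$ in $\operatorname{Hom}(E,H)$, let $x_{\mathcal O}$ be the part of $x$ formed by the terms with $\varphi|_E\in\mathcal O$. Then $\pi(x_{\mathcal O})=0$, and $x_{\mathcal O}\in\operatorname{Rel}(G)$ unless $\mathcal O=\{\lambda\}$ with $\lambda$ injective.
\end{lemma}

\begin{proof}
For $e\in E$ all conjugates of $e$ lie in $A$, so \eqref{eq:ind} gives $(\operatorname{Ind}_A^G\varphi)(e)=\sum_{gA\in G/A}\varphi(g^{-1}eg)$. Thus $\operatorname{Ind}_A^G\varphi$ restricts to a sum of conjugates of $\varphi|_E$, and all its constituents lie over the orbit of $\varphi|_E$. The virtual characters $\pi(x_{\mathcal O})$ therefore involve disjoint sets of irreducible characters. Their sum is $0$, so each is $0$.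

Fix $\lambda\in\mathcal O$ with stabilizer $S$. Replacing pairs by conjugates, we may assume $\varphi|_E=\lambda$ in every term of $x_{\mathcal O}=\sum n_{A,\varphi}[A,\varphi]_G$. Then $A\le S$, since $\lambda(a^{-1}ea)=\varphi(a^{-1}ea)=\varphi(e)$ for $a\in A$. Put $y=\sum n_{A,\varphi}[A,\varphi]_S$, so that $x_{\mathcal O}=t_{S,1}(y)$ and $\operatorname{Ind}_S^G\pi_S(y)=0$. All constituents of $\pi_S(y)$ lie over $\lambda$, and $\operatorname{Ind}_S^G$ is injective on their span; hence $\pi_S(y)=0$. If $S<G$, then $y\in\operatorname{Rel}(S)$ by induction, and $x_{\mathcal O}\in\operatorname{Rel}(G)$.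

If $S=G$, then $\mathcal O=\{\lambda\}$ and $W=\ker\lambda$ is normal in $G$. Suppose $W\ne1$. All $A$ contain $W$ and all $\varphi$ are trivial on $W$, so $x_{\mathcal O}=t_{G,W}(y')$ with $y'\in B(G/W,H)$, and $\pi(y')=0$ because inflation is injective. By induction $y'\in\operatorname{Rel}(G/W)$.
\end{proof}

The exceptional case cannot occur when $E$ is not cyclic. So if $G$ has a normal subgroup $E\cong C_p^2$, the task is to push all pairs above $E$. If it has none, $G$ is one of a few explicit groups, and the exceptional case can be treated by hand.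

\subsection*{Groups with a normal subgroup $C_p^2$}

\begin{lemma}\label{lem:push}
Let $E\trianglelefteq G$ with $E\cong C_p^2$. Every $[A,\varphi]$ is congruent to a combination of elements $[A',\varphi']$ with $A'\supseteq E$.
\end{lemma}

\begin{proof}
By (P2) there is $Z_1\le E\cap Z(G)$ of order $p$. By \eqref{eq:central} we may assume $Z_1\le A$, and we may assume $E\not\le A$; then $A\cap E=Z_1$. Pick $e\in E\setminus Z_1$. The subgroup $AE=A\langle e\rangle$ contains $A$ with index $|E:Z_1|=p$, so $A\trianglelefteq AE$, and $A\cap\langle e\rangle=1$. For $a\in A$ the commutator $[a,e]$ lies in $A\cap E=Z_1$. As $Z_1$ is central, $a\mapsto[a,e]$ is a homomorphism $A\to Z_1$ by the computation in Lemma~\ref{lem:heis}(a). Its kernel is $A_0=C_A(e)=C_A(E)$. The values $\varphi([a,e])$ are the obstruction to extending $\varphi$ to $AE$.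

Suppose that $\varphi([a,e])=1$ for all $a\in A$. Since $eae^{-1}=[a,e]^{-1}a$, the homomorphism $\varphi$ is invariant under conjugation by $e$. Then $ae^i\mapsto\varphi(a)$ is well defined on $AE=A\rtimes\langle e\rangle$, and it is multiplicative because $ae^i\cdot a'e^{k}=a(e^ia'e^{-i})e^{i+k}$. Type (I) replaces $[A,\varphi]$ by a sum of elements $[AE,\psi]$.

Suppose now that $\varphi([a,e])\neq1$ for some $a$. Then $\varphi$ does not extend, and we exhibit a Heisenberg quotient of $AE$ in which type (II) moves the pair sideways. In this case $\varphi|_{Z_1}\ne1$ and $|A:A_0|=p$. The subgroup $B=\ker\varphi$ also has index $p$ in $A$, because $|H|=p$. We have $Z_1\le A_0$ and $Z_1\cap B=1$, so $A_0\ne B$. Put $N=A_0\cap B$. Then $A/N\cong C_p^2$ by (P3). The subgroup $N$ is normal in $A$ and centralized by $E$, so $N\trianglelefteq AE$, and $Q=AE/N$ has order $p^3$. Since $Z_1\cap N=1$ and $|A_0:N|=p$, we have $A_0=NZ_1$.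

Pick $b\in B\setminus A_0$. Then $[b,e]\ne1$ generates $Z_1$, and $A=A_0\langle b\rangle=NZ_1\langle b\rangle$, so the images of $b$ and $e$ generate $Q$. Also $b^p\in N$ because $A/N$ has exponent $p$, $e^p=1$, and the image of $[b,e]$ is central of order $p$. By Lemma~\ref{lem:heis}(b), $Q\cong\mathrm{Heis}_p$, with center $Z_1N/N$.

Take $M=A/N$ and $M'=NE/N$. Since $E\cap N\le Z_1\cap N=1$, we have $NE=N\times E$ and $M'\cong C_p^2$; and $M\neq M'$ because $E\not\le A$. Let $\varphi'\colon N\times E\to H$ be trivial on $N$ and on $e$ and equal to $\varphi$ on $Z_1$. Both $\varphi$ and $\varphi'$ are trivial on $N$ and have the same nontrivial restriction to $Z_1$. Type (II) gives $[A,\varphi]\equiv[NE,\varphi']$.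
\end{proof}

Let $x\in\ker\pi_G$. By Lemma~\ref{lem:push}, $x\equiv x'$, where $x'$ involves only subgroups containing $E$, and $x'\in\ker\pi_G$ by Lemma~\ref{lem:incl}. No homomorphism $E\to H$ is injective, so Lemma~\ref{lem:clifford} gives $x'\in\operatorname{Rel}(G)$, and hence $x\in\operatorname{Rel}(G)$.

\subsection*{Groups without a normal subgroup $C_p^2$}
If $W\trianglelefteq G$ is abelian and not cyclic, its elements of order dividing $p$ form a characteristic elementary abelian subgroup of order at least $p^2$, which by (P2) contains a normal subgroup $C_p^2$ of $G$. So now every abelian normal subgroup of $G$ is cyclic. By \cite[Theorem 5.4.10]{Gorenstein}, $G$ is cyclic, or $p=2$ and $G$ is generalized quaternion, dihedral of order $2^n$ with $n\ge4$, or semidihedral of order $2^n$ with $n\ge4$. Each of the noncyclic groups has a cyclic subgroup $\langle r\rangle$ of index $2$. A generalized quaternion group has exactly one involution, and the semidihedral group is $\langle r,s\mid r^{2^{n-1}}=s^2=1,\ srs^{-1}=r^{-1+2^{n-2}}\rangle$.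

Let $Z=\langle z\rangle$ be the subgroup of order $p$ of $G$ if $G$ is cyclic, and of $\langle r\rangle$ otherwise. It is normal, hence central by (P2). Let $x\in\ker\pi_G$. By \eqref{eq:central} and Lemma~\ref{lem:incl} we may assume that $x$ involves only subgroups containing $Z$. Apply Lemma~\ref{lem:clifford} with $E=Z$; all orbits are points. It remains to treat, for $\lambda\ne1$, the part $x_\lambda\in\ker\pi_G$ made of pairs $(A,\varphi)$ with $A\supseteq Z$ and $\varphi|_Z=\lambda$. It suffices to find one pair with $x_\lambda\equiv n[A,\varphi]$: then $n\operatorname{Ind}_A^G\varphi=0$ by Lemma~\ref{lem:incl}, so $n=0$. The constraint on the pairs is that $\varphi$ takes values in $C_p$ and $\varphi(z)\ne1$, so \emph{$z$ is not a $p$-th power in $A$}. In particular $A$ contains no cyclic subgroup that properly contains $Z$.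

If $G$ is cyclic, this forces $A=Z$, and $x_\lambda=n[Z,\lambda]$.

Let $p=2$ and $G$ noncyclic. Then $A\cap\langle r\rangle=Z$, so $|A|\le4$, and $A$ is not cyclic of order $4$. Hence $A=Z$, or $A=\langle u,z\rangle$ is a four-group with $u\notin\langle r\rangle$ an involution. In the quaternion case only $A=Z$ occurs, and again $x_\lambda=n[Z,\lambda]$.

Let $G$ be dihedral or semidihedral. If $A$ is a four-group, then $\ker\varphi=\langle u\rangle$ for an involution $u\notin\langle r\rangle$, and $u$ determines the pair: $A=\langle u,z\rangle$. Write $e_u=[A,\varphi]$; it depends only on the conjugacy class of $u$. Put $w=r^{2^{n-3}}$, of order $4$ with $w^2=z$. Every $u\notin\langle r\rangle$ acts on $\langle r\rangle$ as $s$ does, so it inverts $w$; in the semidihedral case this uses $4\mid2^{n-2}$, that is, $n\ge4$. Hence $wuw^{-1}=w^2u=zu$ and $e_u=e_{zu}$. The two extensions of $\lambda$ to $\langle s,z\rangle$ have kernels $\langle s\rangle$ and $\langle zs\rangle$, so type (I) gives $[Z,\lambda]\equiv2e_s$. It remains to see that $e_u\equiv e_s$ for all involutions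 $u\notin\langle r\rangle$. In the semidihedral group $(r^ks)^2=r^{k2^{n-2}}=z^k$, so these involutions are the $r^{2k}s$. Moreover $r^isr^{-i}=r^{i(2-2^{n-2})}s$, and $2-2^{n-2}=2(1-2^{n-3})$ is twice an odd number, so they are all conjugate to $s$. In the dihedral group there are two classes, and type (III) with $A=G$, $N=1$ gives $e_s\equiv e_{rs}$. In both cases $x_\lambda\equiv ne_s$. This completes the proof of Theorem~\ref{thm:kerpi}.

\section{From character relations to relative relations}\label{sec:lift}

\subsection*{The generators}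
In \eqref{eq:alpha} type (I) elements were combined into an element $\alpha$ of $K_0$. We do the same for types (II) and (III): replace $[\,\cdot\,,\varphi]$ by $d_{\,\cdot\,,\varphi}$, and cancel the permutation characters that this introduces by linear characters of $Q$. For $Q\cong\mathrm{Heis}_p$ and $M,M',\varphi,\varphi'$ as in (II), put
\[\beta=[M,\varphi]-[M,1]-[M',\varphi']+[M',1]+\sum_{\chi\in\operatorname{Hom}(Q/M,H)}[Q,\chi]-\sum_{\chi'\in\operatorname{Hom}(Q/M',H)}[Q,\chi'].\]
For $Q\cong D_{2^n}$, $n\ge4$, and $I,J,Z,\varphi,\varphi'$ as in (III), let $\xi,\eta\in\operatorname{Hom}(Q,H)$ have kernels $\langle r^2\rangle I$ and $\langle r^2\rangle J$, where $\langle r\rangle$ is the cyclic subgroup of index $2$, and put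
\[\gamma=[IZ,\varphi]-[IZ,1]-[JZ,\varphi']+[JZ,1]+[Q,\xi]-[Q,\eta].\]
In terms of the $d_{A,\varphi}$,
\[\beta=d_{M,\varphi}-d_{M',\varphi'}+\sum_\chi d_{Q,\chi}-\sum_{\chi'}d_{Q,\chi'},\qquad\gamma=d_{IZ,\varphi}-d_{JZ,\varphi'}+d_{Q,\xi}-d_{Q,\eta},\]
so both lie in $F(Q)$.

\begin{lemma}\label{lem:betagamma}
We have $\beta,\gamma\in K_0(Q)$, and in the dihedral case $\operatorname{Ind}_{IZ}^Q1-\operatorname{Ind}_{JZ}^Q1=\xi-\eta$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:incl}, $\operatorname{Ind}\varphi=\operatorname{Ind}\varphi'$ in both cases. By \eqref{eq:proj}, $\operatorname{Ind}_M^Q1=\sum\chi$ and $\operatorname{Ind}_{M'}^Q1=\sum\chi'$, so $\pi(\beta)=0$. For $\gamma$ it suffices to prove the stated identity. Let $I=\langle u\rangle$ and $J=\langle u'\rangle$. On the normal subgroup $\langle r\rangle$ both sides vanish: $IZ$ and $JZ$ meet $\langle r\rangle$ in $Z$, so \eqref{eq:ind} gives the same value for both, and $\xi(r)=\eta(r)=-1$. The class $\langle r^2\rangle u$ meets $IZ$ in $\{u,uz\}$ and misses $JZ=\{1,z,u',u'z\}$; since $|C_Q(u)|=4$, the left side at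 $u$ is $\frac14\cdot4\cdot2-0=2$. The right side is $1-(-1)=2$, as $u\in\ker\xi$ and $u\notin\ker\eta$. Exchanging the roles of $I$ and $J$ gives the value $-2$ for both sides at $u'$.
\end{proof}

Let $D(G)$ be the span of all $t_{A,N}(\alpha)$, $t_{A,N}(\beta)$, $t_{A,N}(\gamma)$, where $N\trianglelefteq A\le G$ and $A/N$ is isomorphic to $C_p^2$, $\mathrm{Heis}_p$, $D_{2^n}$ ($n\ge4$) respectively. Then $D(G)\subseteq K_0(G)$, and $t_{A,N}(D(A/N))\subseteq D(G)$ by transitivity.

\begin{proposition}\label{prop:K0}
$K_0(G)=D(G)$ for every finite $p$-group $G$.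
\end{proposition}

\begin{theorem}\label{thm:generators}
Let $G$ be a finite $p$-group. Then $K(G,C_p)$ is spanned by the images under $t_{A,N}$, over all $N\trianglelefteq A\le G$ with $Q=A/N\in\mathcal Q$, of the elements $j(\Theta_Q)$ with $\Theta_Q$ as in Theorem~\ref{thm:BT}, and of the elements $\alpha$ if $Q\cong C_p^2$, $\beta$ if $Q\cong\mathrm{Heis}_p$, and $\gamma$ if $Q\cong D_{2^n}$ with $n\ge4$.
\end{theorem}

\begin{proof}[Proof of Theorems~\ref{thm:generators} and~\ref{thm:main} from Proposition~\ref{prop:K0}]
By Lemma~\ref{lem:split}, $K(G,H)=j(K(G))\oplus K_0(G)$. The first summand is spanned by the $t_{A,N}(j\Theta_Q)$, as noted in Section~\ref{sec:setup}, and the second is $D(G)$. This proves Theorem~\ref{thm:generators}. The elements $j\Theta_Q,\alpha,\beta,\gamma$ lie in $K(Q,H)$, and $t_{A,N}(K(Q,H))\subseteq K(G,H)$, so Theorem~\ref{thm:main} follows.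
\end{proof}

\subsection*{The correction terms $c_B$}
By Theorem~\ref{thm:kerpi}, $K_0(G)=F(G)\cap\operatorname{Rel}(G)$. The generators of $\operatorname{Rel}(G)$ do not lie in $F(G)$, so they do not directly give generators of the intersection. Let $U=F(G)/D(G)$. We shall extend the quotient map $F(G)\to U$ to a map $\rho\colon B(G,H)\to U$ that kills $\operatorname{Rel}(G)$; then $F(G)\cap\operatorname{Rel}(G)\subseteq D(G)$. Such a $\rho$ has the form $[A,\varphi]\mapsto d_{A,\varphi}+c_A$ with $c_A=\rho([A,1])$, and killing type (I) with $\psi=1$ forces the recursion \eqref{eq:c} below. It mirrors the identity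
\begin{equation}\label{eq:step}
\operatorname{Ind}_B^A1=p\cdot1+\sum_{\chi\in\operatorname{Hom}(A/B,H)}(\chi-1)\qquad(|A:B|=p),
\end{equation}
and one may think of $c_B$ as a lift to $U$ of the character $\operatorname{Ind}_B^G1-|G:B|\cdot1$. The difficulty is that $B$ may have several overgroups $A$ of index $p$, and the recursion must give the same answer for each.

We denote classes in $U$ by the same symbols as elements of $F(G)$. The relations $\alpha$ give the following identity in $U$: for $B<A\le G$ with $|A:B|=p$ and $\psi\in\operatorname{Hom}(A,H)$ with $\psi|_B\ne1$,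
\begin{equation}\label{eq:basic}
d_{B,\psi|_B}=\sum_{\chi\in\operatorname{Hom}(A/B,H)}d_{A,\psi\chi}-\sum_{\chi\in\operatorname{Hom}(A/B,H)}d_{A,\chi}.
\end{equation}
Indeed, $B$ and $\ker\psi$ are distinct subgroups of index $p$, so $N=B\cap\ker\psi$ has $A/N\cong C_p^2$ by (P3). All characters in \eqref{eq:basic} are trivial on $N$, and the difference of the two sides is $t_{A,N}(\alpha)$ for $C=B/N$.

\begin{lemma}\label{lem:c}
There are unique elements $c_B\in U$, $B\le G$, with $c_G=0$ and
\begin{equation}\label{eq:c}
c_B=p\,c_A+\sum_{\chi\in\operatorname{Hom}(A/B,H)}d_{A,\chi}\qquad\text{whenever }B<A\le G,\ |A:B|=p.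
\end{equation}
They depend only on the conjugacy class of $B$.
\end{lemma}

\begin{proof}
We use induction on $|G:B|$. Let $B<G$. By (P1) there is an $A$ with $|A:B|=p$, which gives uniqueness, and every such $A$ lies in $N_G(B)$. Let $v(A)$ be the right side of \eqref{eq:c}; we must show that it does not depend on $A$.

Let $A_1\ne A_2$ be two choices such that $A_1/B$ and $A_2/B$ commute. Put $A=A_1A_2$, so that $A/B=A_1/B\times A_2/B\cong C_p^2$. By induction \eqref{eq:c} holds for $A_1<A$. With $\mu$ running over $\operatorname{Hom}(A/A_1,H)$,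
\[v(A_1)=p^2c_A+p\sum_\mu d_{A,\mu}+\sum_{1\ne\chi\in\operatorname{Hom}(A_1/B,H)}d_{A_1,\chi}.\]
Each of the $p-1$ characters $\chi\ne1$ extends to $A/B$, and \eqref{eq:basic} for $A_1<A$ gives $d_{A_1,\chi}=\sum_{\psi|_{A_1}=\chi}d_{A,\psi}-\sum_\mu d_{A,\mu}$ with $\psi\in\operatorname{Hom}(A/B,H)$. Summing over $\chi$,
\[v(A_1)=p^2c_A+\bigl(p-(p-1)\bigr)\sum_\mu d_{A,\mu}+\sum_{\psi|_{A_1}\neq1}d_{A,\psi}=p^2c_A+\sum_{\psi\in\operatorname{Hom}(A/B,H)}d_{A,\psi},\]
because the $\mu$ are exactly the $\psi$ that are trivial on $A_1$. The result is symmetric in $A_1$ and $A_2$, so $v(A_1)=v(A_2)$. For arbitrary $A_1,A_2$, choose by (P2) a central subgroup $Y/B$ of order $p$ in $N_G(B)/B\ne1$. It commutes with both $A_i/B$, so $v(A_1)=v(Y)=v(A_2)$.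

Finally, conjugate pairs $(A,\chi)$ give the same $d_{A,\chi}$, and $c_A=c_{gAg^{-1}}$ by induction; so \eqref{eq:c} for $B<A$ and for $gBg^{-1}<gAg^{-1}$ have the same right side.
\end{proof}

Let $B=B_0<B_1<\dots<B_k=A$ be a chain with all indices $p$. Iterating \eqref{eq:c}, and iterating \eqref{eq:step} after inducing it from $B_i$ to $A$, we obtain
\begin{equation}\label{eq:chain}
c_B=|A:B|\,c_A+\sum_{i=1}^kp^{i-1}\sum_{\chi}d_{B_i,\chi},\qquad
\operatorname{Ind}_B^A1=|A:B|\cdot1+\sum_{i=1}^kp^{i-1}\sum_\chi\operatorname{Ind}_{B_i}^A(\chi-1),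
\end{equation}
where $\chi$ runs over $\operatorname{Hom}(B_i/B_{i-1},H)$.

\begin{proof}[Proof of Proposition~\ref{prop:K0}]
We use induction on $|G|$. Define $\rho\colon B(G,H)\to U$ by $\rho([A,\varphi])=d_{A,\varphi}+c_A$; this is well defined by the conjugation invariance in Lemma~\ref{lem:c}. Then $\rho(d_{A,\varphi})=d_{A,\varphi}-d_{A,1}=d_{A,\varphi}$, so $\rho$ restricts to the quotient map on $F(G)$. We check that $\rho$ kills the generators of $\operatorname{Rel}(G)$.

\emph{Type} (I). The image is $d_{B,\psi|_B}+c_B-pc_A-\sum_\chi d_{A,\psi\chi}$, which by \eqref{eq:c} equals $d_{B,\psi|_B}+\sum_\chi d_{A,\chi}-\sum_\chi d_{A,\psi\chi}$. If $\psi|_B\ne1$, this is $0$ by \eqref{eq:basic}. If $\psi|_B=1$, then $d_{B,1}=0$, and $\psi\in\operatorname{Hom}(A/B,H)$, so the two sums coincide.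

\emph{Type} (II). Let $\widetilde M,\widetilde M'$ be the preimages of $M,M'$ in $A$. They have index $p$ in $A$, so \eqref{eq:c} gives $c_{\widetilde M}-c_{\widetilde M'}=\sum_\chi d_{A,\chi}-\sum_{\chi'}d_{A,\chi'}$, with $\chi,\chi'$ trivial on $\widetilde M,\widetilde M'$ respectively. Hence the image is the class of $t_{A,N}(\beta)$, which is $0$.

\emph{Type} (III). Here $IZ$ and $JZ$ have index $2^{n-2}$ in $Q=A/N$, and the comparison takes several steps; this is where the induction is used. Choose chains in $Q$ from $IZ$ and from $JZ$ to $Q$, and let $y,y'\in F(Q)$ be the corresponding sums $\sum_ip^{i-1}\sum_\chi d_{B_i,\chi}$. Apply the first formula in \eqref{eq:chain} to the preimages of the chains in $A$. The multiples of $c_A$ cancel, so the image of the generator is the class of $t_{A,N}(d_{IZ,\varphi}-d_{JZ,\varphi'}+y-y')=t_{A,N}(\gamma)+t_{A,N}(\omega)$, where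
\[\omega=y-y'-d_{Q,\xi}+d_{Q,\eta}.\]
By the second formula in \eqref{eq:chain} and Lemma~\ref{lem:betagamma}, $\pi_Q(\omega)=\operatorname{Ind}_{IZ}^Q1-\operatorname{Ind}_{JZ}^Q1-\xi+\eta=0$. Every subgroup in $y,y'$ contains $IZ$ or $JZ$, on which the accompanying character is trivial, and $\xi,\eta$ are trivial on $Z\le\langle r^2\rangle$. So $\omega=t_{Q,Z}(\omega')$ with $\omega'\in F(Q/Z)$, and $\pi(\omega')=0$ since inflation is injective. As $|Q/Z|<|G|$, induction gives $\omega'\in K_0(Q/Z)=D(Q/Z)$. Hence $t_{A,N}(\omega)\in D(G)$, and the image is $0$.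

Now let $x\in K_0(G)$. Then $x\in\operatorname{Rel}(G)$ by Theorem~\ref{thm:kerpi}, so $\rho(x)=0$; since $x\in F(G)$, this means $x\in D(G)$.
\end{proof}

\section{No group in the list can be omitted}\label{sec:sharp}

We prove Theorem~\ref{thm:sharp} by showing that $j\Theta_G\in K(G,H)$ is not in the span of the given terms, which we call \emph{admissible}. Members of $\mathcal Q$ are distinguished by their orders and $|P|\le|\Gamma|$, so an admissible term has $P\cong Q\times C_p$ with $Q\in\mathcal Q$ and $|Q|<|G|$.

If $G\cong C_p^2$, there are no admissible terms, and $j\Theta_G\ne0$ because $\varepsilon j=\mathrm{id}$. So let $G$ be $\mathrm{Heis}_p$ or $D_{2^n}$ with $n\ge4$, let $Z=Z(G)$, and let $\Theta_G=[G/I]-[G/IZ]-[G/J]+[G/JZ]$. We look for a functional that is $1$ on $j\Theta_G$ and divisible by $p$ on admissible terms. Since these need not be free, we first pass from $\Gamma$ to $G$ by a map defined on all of $B(\Gamma)$.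

\subsection*{Passing to $H$-orbits}
Write $\bar L$ for the image of $L\le\Gamma$ in $\Gamma/H=G$, and let $\delta\colon B(\Gamma)\to B(G)$ send $X$ to the set of $H$-orbits. Then $\delta[\Gamma/L]=[G/\bar L]$ and $\delta j=\mathrm{id}$. Let $P=T/N$ be a sub-quotient of $\Gamma$. Then $\bar P=\bar T/\bar N$ is a quotient of $P$, say by the normal subgroup $W$. Let $\delta_P\colon B(P)\to B(\bar P)$ send $Y$ to the set $W\backslash Y$ of $W$-orbits; it sends $[P/(L/N)]$ to $[\bar P/(\bar L/\bar N)]$. Comparing values on these basis elements, both of which are $[G/\bar L]$, gives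
\[\delta\circ\operatorname{Ind}_T^\Gamma\operatorname{Inf}_P^T=\operatorname{Ind}_{\bar T}^G\operatorname{Inf}_{\bar P}^{\bar T}\circ\,\delta_P .\]
Moreover $\delta_P(K(P))\subseteq K(\bar P)$: a relation has the form $[Y]-[Y']$ with $\mathbb Q[Y]\cong\mathbb Q[Y']$, and $\mathbb Q[W\backslash Y]$ is the module of $W$-coinvariants of $\mathbb Q[Y]$, which depends only on the module $\mathbb Q[Y]$.

Let $\kappa\colon B(G)\to\mathbb Z$ be the coefficient of $[G/I]$. Since $I$ is not conjugate to $J$, $IZ$ or $JZ$, we have $\kappa(\delta(j\Theta_G))=\kappa(\Theta_G)=1$. It therefore suffices to prove, for each admissible $P=T/N$ and each $\Theta''\in K(\bar P)$, that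
\[k=\kappa\bigl(\operatorname{Ind}_{\bar T}^G\operatorname{Inf}_{\bar P}^{\bar T}\Theta''\bigr)\]
is divisible by $p$.

\subsection*{Locating $\bar T$}
Suppose $k\ne0$. Then some subgroup between $\bar N$ and $\bar T$ is conjugate to $I$. Replacing $I$ by that conjugate does not change $\kappa$, so we may assume $\bar N\le I\le\bar T$. Let $I=\langle u\rangle$; then $u$ is noncentral, and in the dihedral case it is a reflection. We have $C_G(I)=IZ$, by Lemma~\ref{lem:heis}(a) or the description of $D_{2^n}$ in Section~\ref{sec:setup}. Also $N_G(I)=C_G(I)$, because $N_G(I)/C_G(I)$ is a $p$-group that embeds in $\operatorname{Aut}(I)$, of order $p-1$.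

If $\bar N=I$, then $\bar T\le IZ$, so $\bar P$ is a $p$-group of order at most $p$. It is cyclic, so $K(\bar P)=0$ and $k=0$. Hence $\bar N=1$, and $\bar T=\bar P$ is a quotient of $P$. If $\bar T=I$, then again $K(\bar P)=0$. So $\bar T>I$. We claim:
\begin{equation}\label{eq:claim}
\begin{minipage}{0.86\textwidth}
$Z\le\bar T$, and every subgroup $L\neq1$ of $\bar T$ with $Z\not\le L$ has order $p$ and is $G$-conjugate to $I$.
\end{minipage}
\end{equation}

Let $G=\mathrm{Heis}_p$. Then $P\cong C_p^3$, so $\bar T$ is abelian, and $I<\bar T\le C_G(I)$ gives $\bar T=IZ\cong C_p^2$. Its $p$ subgroups of order $p$ other than $Z$ are the $\langle uy\rangle$ with $y\in Z$, and $uy$ is conjugate to $u$ by Lemma~\ref{lem:heis}(a).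

Let $G=D_{2^n}$ with $n\ge4$. Then $P$ is $C_2^3$, $D_8\times C_2$, or $D_{2^m}\times C_2$ with $4\le m<n$, of exponent $2$, $4$, $2^{m-1}$ respectively; in each case the exponent divides $2^{n-2}$. The same holds for the quotient $\bar T$, while the elements of $\langle r\rangle\setminus\langle r^2\rangle$ have order $2^{n-1}$. So $\bar T\cap\langle r\rangle\le\langle r^2\rangle$. Since $\bar T=(\bar T\cap\langle r\rangle)I>I$, the group $\bar T\cap\langle r\rangle$ is nontrivial and contains $z$. If $L\le\bar T$ and $z\notin L$, then $L\cap\langle r\rangle=1$, so $L=1$ or $L$ is generated by an element of $\bar T\setminus\langle r\rangle\subseteq\langle r^2\rangle u$, which is the conjugacy class of $u$. This proves \eqref{eq:claim}. (For $\bar T=G$ the claim fails, since $J$ is not conjugate to $I$; this is what allows $\kappa(\Theta_G)=1$.)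

\subsection*{A dimension count}
Write $\Theta''=\sum n_L[\bar T/L]$, with $L$ running over the conjugacy classes of subgroups of $\bar T$. A conjugate of $I$ has order $p$ and differs from $Z$, so by \eqref{eq:claim} the integer $k$ is the sum of the $n_L$ over the classes with $L\ne1$ and $Z\not\le L$. For a $\mathbb Q\bar T$-module $V$, the number $\dim V-\dim V^Z$ is additive in $V$, so it vanishes on relations. For $V=\mathbb Q[\bar T/L]$, the dimension of $V^Z$ is the number of $Z$-orbits on $\bar T/L$. Since $Z$ is central of order $p$, it acts trivially if $Z\le L$ and freely otherwise. So $\dim V-\dim V^Z$ is $0$ if $Z\le L$ and $(1-\frac1p)|\bar T|/|L|$ otherwise. Therefore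
\[0=\Bigl(1-\frac1p\Bigr)|\bar T|\Bigl(n_1+\frac kp\Bigr),\]
where $n_1$ is the coefficient of $[\bar T/1]$. Thus $k=-pn_1$ is divisible by $p$, and Theorem~\ref{thm:sharp} is proved.

\begin{thebibliography}{9}

\bibitem{Anton}
Marian F. Anton, \emph{Relative Brauer relations of abelian $p$-groups}, arXiv:2112.10331 (2021).

\bibitem{Gorenstein}
Gorenstein, \emph{Finite Groups}.

\end{thebibliography}
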